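# Betti numbers of Hessenberg varieties over a sheet of $\mathfrak{gl}_n(\mathbb C)$

Throughout, $n$ is a positive integer, $G=GL_n(\mathbb C)$, $\mathfrak g=\mathfrak{gl}_n(\mathbb C)$, and $H^*$ denotes singular cohomology with coefficients in $\mathbb Q$.

## 1. Flags, Hessenberg varieties and sheets

**Definition (flags).** $\mathrm{Fl}=\mathcal F\ell ags(\mathbb C^n)$ is the variety of full flags $V_\bullet=(0\subset V_1\subset\cdots\subset V_n=\mathbb C^n)$ with $\dim V_i=i$. It is $G/B$, with $B$ the group of invertible upper triangular matrices.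

For $n=2$ a flag is a line in $\mathbb C^2$, so $\mathrm{Fl}=\mathbb P^1$. For $n=3$ a flag is a line $V_1$ inside a plane $V_2$.

**Definition (Hessenberg function, Hessenberg variety).** A Hessenberg function is a weakly increasing $\mathbf h:\{1,\dots,n\}\to\{1,\dots,n\}$ with $\mathbf h(i)\ge i$ for all $i$. For $X\in\mathfrak g$,
$$\mathrm{Hess}(X,\mathbf h)=\{V_\bullet\in\mathrm{Fl}: X(V_i)\subseteq V_{\mathbf h(i)}\text{ for all }i\}.$$

If $\mathbf h=(n,\dots,n)$ there is no condition and $\mathrm{Hess}(X,\mathbf h)=\mathrm{Fl}$. If $\mathbf h=\mathrm{id}$, that is $\mathbf h(i)=i$, we get the flags of $X$-stable subspaces; we write $\mathcal B_X=\mathrm{Hess}(X,\mathrm{id})$. For $n=3$ and $\mathbf h=(2,3,3)$ the only condition is $XV_1\subseteq V_2$.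

**Definition (sheets).** Let $X$ have distinct eigenvalues $c_1,\dots,c_r$, and let the Jordan blocks for $c_j$ have sizes given by the partition $\mu^{(j)}$. For $\lambda\vdash n$, the sheet $\mathfrak g_\lambda$ is the set of those $X$ with
$$\lambda_i=\sum_j\mu^{(j)}_i\quad\text{for all } i .$$

Adding partitions row by row means placing Young diagrams side by side. So, with $\lambda'_k$ the length of the $k$-th column of $\lambda$, the rule says: the multiset of column lengths of $\lambda$ is the union of the multisets of column lengths of the $\mu^{(j)}$. A nilpotent matrix has $r=1$, so the nilpotent matrices in $\mathfrak g_\lambda$ are exactly those of Jordan type $\lambda$. Let $N_\lambda$ be one of them.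

For $n=3$: the sheet $\mathfrak g_{(3)}$ contains the matrices with types $(3)$, or $(2),(1)$, or $(1),(1),(1)$, that is, the regular matrices. The sheet $\mathfrak g_{(2,1)}$ contains those with one eigenvalue and type $(2,1)$, and those with two eigenvalues and types $(1,1),(1)$, such as $\mathrm{diag}(0,0,1)$. The sheet $\mathfrak g_{(1,1,1)}$ consists of the scalars. In general, a semisimple matrix with eigenvalue multiplicities $\lambda_1',\lambda_2',\dots$ lies in $\mathfrak g_\lambda$, because its $k$-th eigenvalue contributes a single column of length $\lambda'_k$.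

**Definition (Poincaré polynomial).** For a complex variety $\mathcal Z$,
$$\mathsf{Poin}(\mathcal Z;t)=\sum_{i=0}^{2\dim_{\mathbb C}\mathcal Z}\dim H^i(\mathcal Z)\,t^i .$$

For two copies of $\mathbb P^1$ meeting in one point it is $1+2t^2$. For a disjoint union of three copies of $\mathbb P^1$ it is $3+3t^2$.

Now we can ask. Fix $\mathbf h$. As $X$ moves inside a sheet $\mathfrak g_\lambda$, the variety $\mathrm{Hess}(X,\mathbf h)$ changes, while its dimension is known to stay equal to that of $\mathrm{Hess}(N_\lambda,\mathbf h)$ (we shall not use this). Does the nilpotent member always have the smallest cohomology? Precisely, write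
$$\mathsf{Poin}(\mathrm{Hess}(X,\mathbf h);t)=\sum_i a_it^i,\qquad \mathsf{Poin}(\mathrm{Hess}(N_\lambda,\mathbf h);t)=\sum_i b_it^i .$$
Is $a_i\ge b_i$ for all $i$, for all $\lambda\vdash n$ and all $X\in\mathfrak g_\lambda$? The question is a conjecture in Megumi Harada, Martha Precup, Colleen Robichaux, "Dimensions of type $A$ Hessenberg varieties over a fixed sheet", arXiv:2608.25205 (2026). We shall prove that the answer is yes.

## 2. Matrices of size two and three

Take $n=2$. If $\mathbf h=(2,2)$, every Hessenberg variety is $\mathbb P^1$. Let $\mathbf h=\mathrm{id}$. The sheet $\mathfrak g_{(1,1)}$ consists of scalars, with $\mathcal B_X=\mathbb P^1$ throughout. In $\mathfrak g_{(2)}$, the nilpotent Jordan block has one stable line, so $\mathsf{Poin}=1$, and $\mathrm{diag}(0,1)$ has two, so $\mathsf{Poin}=2$. The inequality holds.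

Take $n=3$, $\lambda=(2,1)$, and compare $N$ given by $e_2\mapsto e_1$, $e_1,e_3\mapsto 0$ with $X=\mathrm{diag}(0,0,1)$. Put $W=\langle e_1,e_2\rangle$, the kernel of $X$.

Let $\mathbf h=\mathrm{id}$. If $V_\bullet\in\mathcal B_N$ then $V_1\subseteq\ker N=\langle e_1,e_3\rangle$. If $V_1=\langle e_1\rangle$, then $N$ acts as $0$ on $\mathbb C^3/V_1$ and $V_2$ is arbitrary. If $V_1\ne\langle e_1\rangle$, then $N$ is nonzero on $\mathbb C^3/V_1$, with kernel $\ker N/V_1$, and $V_2=\ker N$ is forced. So $\mathcal B_N$ is two copies of $\mathbb P^1$ meeting in a point, with $\mathsf{Poin}=1+2t^2$. For $X$, the eigenvalue $1$ occurs on $V_i/V_{i-1}$ for exactly one $i\in\{1,2,3\}$, and for each $i$ what remains to choose is a line in $W$. So $\mathcal B_X$ is three disjoint copies of $\mathbb P^1$, with $\mathsf{Poin}=3+3t^2$.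

Let $\mathbf h=(2,3,3)$, so the condition is that the matrix sends $V_1$ into $V_2$. For $N$: either $V_1\subseteq\ker N$, or $NV_1=\langle e_1\rangle$ and we need $e_1\in V_2$. So $\mathrm{Hess}(N,\mathbf h)=A\cup A_1$ with $A=\{V_1\subseteq\ker N\}$ and $A_1=\{e_1\in V_2\}$. Each is a $\mathbb P^1$-bundle over $\mathbb P^1$, with $\mathsf{Poin}=1+2t^2+t^4$. The intersection is $\{V_1=\langle e_1\rangle\}\cup\{V_1\subseteq\ker N=V_2\}$, two copies of $\mathbb P^1$ meeting in a point. The complement of $A$ is $\{V_1\not\subseteq\ker N\}\cong\mathbb A^2$, since $V_2=V_1+\langle e_1\rangle$ there. The long exact sequence of $H_c^*$ for $A$ and its complement involves only even degrees, so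
$$\mathsf{Poin}(\mathrm{Hess}(N,\mathbf h);t)=(1+2t^2+t^4)+t^4=1+2t^2+2t^4 .$$
For $X$: if $V_1\subseteq W$ there is no condition. Otherwise $V_1+XV_1=V_1+\langle e_3\rangle$ and the condition is $e_3\in V_2$. So $\mathrm{Hess}(X,\mathbf h)=A'\cup A_1'$ with $A'=\{V_1\subseteq W\}$ and $A_1'=\{e_3\in V_2\}$, again $\mathbb P^1$-bundles over $\mathbb P^1$. They meet in $\{V_1\subseteq W,\ V_2=V_1+\langle e_3\rangle\}\cong\mathbb P^1$, which is a section of $A'\to\mathbb P(W)$. Hence $H^*(A')\to H^*(A'\cap A'_1)$ is surjective, and Mayer–Vietoris gives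
$$\mathsf{Poin}(\mathrm{Hess}(X,\mathbf h);t)=2(1+2t^2+t^4)-(1+t^2)=1+3t^2+2t^4 .$$
Again the inequality holds.

In the case $\mathbf h=\mathrm{id}$ there is more to see. Let $x_i\in H^2(\mathrm{Fl})$ be the first Chern class of the line bundle $V_i/V_{i-1}$. On the three components of $\mathcal B_X$, indexed by the position of the eigenvalue $1$, let $\xi$ denote the point class. The tautological line in $W$ has Chern class $-\xi$ and its quotient has $\xi$, so the restrictions are
$$x_1\mapsto(0,-\xi,-\xi),\qquad x_2\mapsto(-\xi,0,\xi),\qquad x_3\mapsto(\xi,\xi,0).$$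
These three vectors add up to zero and span a plane. So the image of $H^*(\mathrm{Fl})\to H^*(\mathcal B_X)$ has Poincaré polynomial $1+2t^2$, which is exactly $\mathsf{Poin}(\mathcal B_N;t)$. The smaller cohomology seems to sit inside the larger one as the part that comes from the flag variety.

## 3. Restriction from the flag variety, and the obstacle for general $\mathbf h$

Write $\rho^{\mathbf h}_X:H^*(\mathrm{Fl})\to H^*(\mathrm{Hess}(X,\mathbf h))$ for restriction. The example suggests the following.

**Theorem A.** Let $X\in\mathfrak g_\lambda$.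

1. $\ker\rho_X^{\mathbf h}$ depends only on $\lambda$ and $\mathbf h$.
2. $\rho^{\mathbf h}_{N_\lambda}$ is surjective.

Hence $H^*(\mathrm{Hess}(N_\lambda,\mathbf h))\cong\operatorname{im}\rho_X^{\mathbf h}\subseteq H^*(\mathrm{Hess}(X,\mathbf h))$ as graded rings. In particular $a_i\ge b_i$ for all $i$.

Two complements will also be proved.

**Theorem B.** Let $X\in\mathfrak g_\lambda$ have $r$ distinct eigenvalues. For $n\ge2$ there is a graded vector space $V^\bullet=V^\bullet_{(n-1,1)}(\mathbf h)$, depending only on $\mathbf h$, with $a_i-b_i\ge(r-1)\dim V^i$ for all $i$, and $V^\bullet\ne0$ if and only if $\mathbf h(1)<n$. Hence $\mathsf{Poin}(\mathrm{Hess}(X,\mathbf h);t)=\mathsf{Poin}(\mathrm{Hess}(N_\lambda,\mathbf h);t)$ if and only if $r=1$ or $\mathbf h=(n,\dots,n)$.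

**Theorem C.** Let $X\in\mathfrak g_\lambda$, let $U$ be a sufficiently small open ball around $X$, and let $\pi_{\mathbf h}:\{(V_\bullet,Y):YV_i\subseteq V_{\mathbf h(i)}\ \forall i\}\to\mathfrak g$ be the projection. If $X'\in U\cap\mathfrak g_\lambda$, then for every $\mathbf h$ the ring map
$$H^*(\mathrm{Hess}(X,\mathbf h))\cong H^*(\pi_{\mathbf h}^{-1}(U))\to H^*(\mathrm{Hess}(X',\mathbf h))$$
is injective. Conversely, if $X'\in U$ and this map is injective for $\mathbf h=\mathrm{id}$, then $X'\in\mathfrak g_\lambda$.

A natural first attempt at Theorem A is deformation. Suppose $S_t\in\mathfrak g_\lambda$ tends to $N_\lambda$ as $t\to0$. Since $\pi_{\mathbf h}$ is proper, a class on $\mathrm{Fl}$ that vanishes on $\mathrm{Hess}(N_\lambda,\mathbf h)$ vanishes on $\pi_{\mathbf h}^{-1}(U)$ for some neighborhood $U$ of $N_\lambda$. Hence it vanishes on $\mathrm{Hess}(S_t,\mathbf h)$ for small $t$. So $\ker\rho^{\mathbf h}_{N_\lambda}\subseteq\ker\rho^{\mathbf h}_{S_t}$, for every $\mathbf h$. The reverse inclusion cannot be formal. Take $n=2$, $\mathbf h=\mathrm{id}$, and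 let $\mathrm{diag}(0,t)$ tend to the zero matrix: then $\mathbb P^1$ is the special fiber, two points are the nearby fiber, and the class in $H^2$ dies. Here the sheet changes, so the sheet has to be used.

For $\mathbf h=\mathrm{id}$ one can force equality by a squeeze: bound $\dim H^*(\mathcal B_{N_\lambda})$ from above and the rank of $\rho_{S_t}$ from below by the same number. Both bounds use that the $V_i$ are stable. The upper bound is an induction along $V_\bullet\mapsto V_1$, in which $V_1\subseteq\ker N$ and $N$ acts on $\mathbb C^n/V_1$. The lower bound uses that a stable subspace is the sum of its intersections with the eigenspaces. As soon as $\mathbf h\ne\mathrm{id}$ both properties can fail. For $n=3$, $\mathbf h=(2,3,3)$ and the $N$ of Section 2, the flag $\langle e_2\rangle\subset\langle e_1,e_2\rangle$ is allowed, but $NV_1=\langle e_1\rangle\not\subseteq V_1$, so $N$ does not act on $\mathbb C^3/V_1$. For $n=2$, $\mathbf h=(2,2)$ and $X=\mathrm{diag}(0,1)$, the line $\langle e_1+e_2\rangle$ is allowed and meets both eigenspaces in $0$. This is where the direct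 approach stops.

The way past this point is not to treat $\mathbf h$ directly at all. For each $\mathbf h$ the varieties $\mathrm{Hess}(X,\mathbf h)$, $X\in\mathfrak g$, are the fibers of one proper map to $\mathfrak g$, and their cohomology is recorded by one complex $K_{\mathbf h}$ on $\mathfrak g$. We shall show that all the $K_{\mathbf h}$ are assembled from the same simple pieces $C_\mu$, and that every $C_\mu$ already occurs for $\mathbf h=\mathrm{id}$. Restriction to a fiber respects the decomposition. So what the squeeze proves for $\mathbf h=\mathrm{id}$ becomes a statement about each $C_\mu$, and then about every $\mathbf h$.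

## 4. Complexes on $\mathfrak g$: the facts to be used

All complexes are bounded, with $\mathbb Q$-coefficients, and constructible for algebraic stratifications. For a complex $A$ we write $H^*(A)_x$ for the cohomology of its stalk at $x$.

**Fact 1 (proper base change).** If $f:Y\to Z$ is proper then $H^*(Rf_*\mathbb Q)_z=H^*(f^{-1}(z))=\varinjlim_U H^*(f^{-1}(U))$ over open $U\ni z$. Moreover $H^*(U,Rf_*\mathbb Q)=H^*(f^{-1}(U))$, and the natural map to the stalk is restriction to the fiber.

**Fact 2 (perverse sheaves).** Perverse sheaves form an abelian category, closed under direct summands of complexes. The simple ones are the $IC(\overline S,L)$ with $S$ smooth, irreducible and locally closed, and $L$ an irreducible local system on $S$; here $IC(\overline S,L)|_S=L[\dim S]$. If $Y$ is smooth and $f:Y\to Z$ is proper, the decomposition theorem says that $Rf_*\mathbb Q$ is a direct sum of shifts of simple perverse sheaves. The summands in perverse degree $i$ are the constituents of the $i$-th perverse cohomology sheaf, so they are determined by $Rf_*\mathbb Q$. If $f$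 is smooth of relative dimension $d$ with connected fibers, $f^*[d]$ commutes with taking perverse cohomology and sends simple perverse sheaves to simple ones.

Example: on $\mathbb C$, let $L$ be the rank-one local system on $\mathbb C\setminus\{0\}$ with monodromy $-1$. Then $IC(\mathbb C,L)=j_*L[1]$, where $j$ is the inclusion, and its stalk at $0$ is zero, because $L$ has no invariant sections and no coinvariants near $0$.

**Fact 3 (small and semismall maps).** Let $f:Y\to Z$ be proper and surjective, $Y$ smooth irreducible. It is semismall if $\operatorname{codim}\{z:\dim f^{-1}(z)\ge k\}\ge2k$ for all $k$, and small if the inequality is strict for $k>0$. If $f$ is small, then $Rf_*\mathbb Q[\dim Y]=IC(Z,L)$, with $L=f_*\mathbb Q$ on a dense open set where $f$ is a finite covering. If $f$ is semismall and $Z=\bigsqcup Z_\nu$ is a stratification over whose strata $f$ is locally trivial, then $Rf_*\mathbb Q[\dim Y]=\bigoplus_\nu IC(\overline Z_\nu,L_\nu)$ is perverse and semisimple. The sum is over the strata whose fibers have dimension $d_\nu=\frac12\operatorname{codim}Z_\nu$,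 and the stalk of $L_\nu$ has as basis the irreducible components of dimension $d_\nu$ of the fiber (Borho–MacPherson).

Example: for $n=2$ the map $\{(V_\bullet,Y):YV_1\subseteq V_1\}\to\mathfrak{gl}_2$ has infinite fibers ($\mathbb P^1$) only over the scalars, of codimension $3>2$, so it is small. Its restriction to nilpotent $Y$ has fiber $\mathbb P^1$ over $0$, of codimension $2$ in the nilpotent cone: semismall, not small.

**Fact 4 (Fourier–Sato transform).** Let $E$ be a complex vector bundle with dual $E^*$. On $\mathbb R_{>0}$-conic complexes on $E$, the transform $A\mapsto Rp_{2!}\bigl((p_1^{-1}A)_{\{\mathrm{Re}\langle x,y\rangle\le0\}}\bigr)$, where $p_1,p_2$ are the projections of $E\times E^*$ (fiber product over the base), shifted by $[\operatorname{rk}_{\mathbb C}E]$, is denoted $\mathbb F$ (Kashiwara–Schapira, *Sheaves on Manifolds*, §3.7). We use three properties. It is an equivalence onto conic complexes on $E^*$. It commutes with proper pushforward along a base change of vector bundles. For a complex subbundle $F\subseteq E$ with annihilator $F^\perp\subseteq E^*$,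 it sends $\mathbb Q_F[\operatorname{rk}F]$ to $\mathbb Q_{F^\perp}[\operatorname{rk}F^\perp]$.

To see the third property on stalks: at $y\in F^\perp$ the unshifted transform of $\mathbb Q_F$ has stalk $R\Gamma_c(F_b)=\mathbb Q[-2\operatorname{rk}F]$, where $F_b$ is the fiber of $F$ through the base point of $y$. At $y\notin F^\perp$ the set $F_b\cap\{\mathrm{Re}\langle x,y\rangle\le 0\}$ is a closed half-space, whose compactly supported cohomology is zero. The total shift is $\operatorname{rk}F-2\operatorname{rk}F+\operatorname{rk}E=\operatorname{rk}F^\perp$. For example, on $E=\mathbb C$ over a point, $\mathbb F$ exchanges the skyscraper $\mathbb Q_{\{0\}}$ and the constant sheaf $\mathbb Q_{\mathbb C}[1]$.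

## 5. All Hessenberg sheaves are built from the pieces for $\mathbf h=\mathrm{id}$

Let $H\subseteq\mathfrak g$ be the space of matrices sending $\langle e_1,\dots,e_i\rangle$ into $\langle e_1,\dots,e_{\mathbf h(i)}\rangle$ for all $i$. It is $B$-stable and contains the space $\mathfrak b$ of upper triangular matrices, because $\mathbf h(i)\ge i$. Put
$$\mathcal H_{\mathbf h}=\{(V_\bullet,Y)\in\mathrm{Fl}\times\mathfrak g:YV_i\subseteq V_{\mathbf h(i)}\ \forall i\}\cong G\times_BH,$$
a vector subbundle of $\mathrm{Fl}\times\mathfrak g$ over $\mathrm{Fl}$. The projection $\pi_{\mathbf h}:\mathcal H_{\mathbf h}\to\mathfrak g$ is proper. Put $K_{\mathbf h}=R\pi_{\mathbf h*}\mathbb Q$. By Fact 1, $H^*(K_{\mathbf h})_X=H^*(\mathrm{Hess}(X,\mathbf h))$. For $\mathbf h=\mathrm{id}$ we write $\pi$ and $K$.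

We first recall how $K$ decomposes. The map $\pi$ (Grothendieck's simultaneous resolution) is small (Lusztig 1981; Borho–MacPherson 1983). Let $\mathfrak g^{rs}$ be the open set of regular semisimple matrices. Over it, a stable flag is an ordering of the $n$ eigenvalues, and $\pi$ is a Galois covering with group $S_n$. The covering space is connected, being a nonempty open subset of the irreducible variety $G\times_B\mathfrak b$. Let $S^\mu$, $\mu\vdash n$, be the irreducible representations of $S_n$; they are defined and absolutely irreducible over $\mathbb Q$, with $S^{(n)}$ trivial and $\mathbb Q^n=S^{(n)}\oplus S^{(n-1,1)}$ for $n\ge2$. Let $L_\mu$ be the irreducible local system on $\mathfrak g^{rs}$ given by $S^\mu$ through the monodromy action on the eigenvalues. Then $\pi_*\mathbb Q|_{\mathfrak g^{rs}}$ is the local system of the regular representation, $\bigoplus_\mu L_\mu\otimes S^\mu$. With $C_\mu=IC(\mathfrak g,L_\mu)[-n^2]$, so that $C_\mu|_{\mathfrak g^{rs}}=L_\mu$ in degree $0$, Fact 3 gives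
$$K\cong\bigoplus_{\mu\vdash n}C_\mu\otimes S^\mu.\tag{1}$$
The $C_\mu[n^2]$ are pairwise non-isomorphic simple perverse sheaves, and $C_{(n)}=\mathbb Q_{\mathfrak g}$ because $\mathfrak g$ is smooth.

**Proposition 1.** There are finite-dimensional graded vector spaces $V_\mu^\bullet=V_\mu^\bullet(\mathbf h)$ with
$$K_{\mathbf h}\cong\bigoplus_\mu C_\mu\otimes V^\bullet_\mu,\qquad\text{that is,}\qquad K_{\mathbf h}\cong\bigoplus_{\mu,j}C_\mu[-j]\otimes V_\mu^j.\tag{2}$$

For $n=2$ and $\mathbf h=(2,2)$ we have $\mathcal H_{\mathbf h}=\mathbb P^1\times\mathfrak g$ and $K_{\mathbf h}=C_{(2)}\otimes H^*(\mathbb P^1)$, so $V^\bullet_{(1,1)}=0$. In this case, by (1), $C_{(1,1)}$ has stalk $\mathbb Q$ in degree $0$ at regular semisimple matrices, zero at scalar-plus-Jordan-block, and $\mathbb Q$ in degree $2$ at scalars, as one finds by removing one copy of $\mathbb Q$ in degree $0$ from $H^*$ of two points, one point and $\mathbb P^1$.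

The decomposition theorem splits $K_{\mathbf h}$ into simple pieces but does not say which ones. The Fourier transform turns the large bundle $\mathcal H_{\mathbf h}\supseteq\mathcal H_{\mathrm{id}}$ into a small one over the nilpotent cone, where there is little choice.

*Proof of Proposition 1.*

**Step 1: moving to the nilpotent cone.** The purpose is to compute $\mathbb F(K_{\mathbf h})$. Identify $\mathfrak g\cong\mathfrak g^*$ by the trace form. Let $\mathfrak n$ be the space of strictly upper triangular matrices, $\mathcal N$ the nilpotent cone, and $p:\mathrm{Fl}\times\mathfrak g\to\mathfrak g$ the projection. Since $p$ is a proper base change of vector bundles (from $\mathrm{Fl}$ to a point), Fact 4 applied to $\mathcal H_{\mathbf h}\subseteq\mathrm{Fl}\times\mathfrak g$ gives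
$$\mathbb F\bigl(K_{\mathbf h}[\dim H]\bigr)\cong M_{\mathbf h}[\dim H^\perp],\qquad M_{\mathbf h}=Rp_*\mathbb Q_{\mathcal H_{\mathbf h}^\perp},\qquad\mathcal H_{\mathbf h}^\perp\cong G\times_BH^\perp.\tag{3}$$
From $H\supseteq\mathfrak b$ we get $H^\perp\subseteq\mathfrak b^\perp=\mathfrak n$. So $M_{\mathbf h}$ is supported on $\mathcal N$. As $\mathcal H_{\mathbf h}^\perp$ is smooth and proper over $\mathfrak g$, the complex $M_{\mathbf h}$ is a direct sum of shifts of simple perverse sheaves.

**Step 2: the simple summands of $M_{\mathbf h}$ are the $IC(\overline O_\nu,\mathbb Q)$, with $O_\nu$ the nilpotent orbit of type $\nu\vdash n$.** The purpose is to exclude other supports and nontrivial local systems. Let $\alpha,\mathrm{pr}:G\times\mathfrak g\to\mathfrak g$ be the adjoint action and the projection. Both are smooth with connected fibers, so $\alpha^*[\dim G]$ and $\mathrm{pr}^*[\dim G]$ are as in Fact 2. The group $G$ acts on $\mathcal H_{\mathbf h}^\perp$ compatibly with its action on $\mathfrak g$, so the pullbacks of $\mathcal H^\perp_{\mathbf h}\to\mathfrak g$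 along $\alpha$ and along $\mathrm{pr}$ are isomorphic over $G\times\mathfrak g$: send a point over $(g,x)$ lying above $gxg^{-1}$ to its translate by $g^{-1}$, which lies above $x$. By base change $\alpha^*M_{\mathbf h}\cong\mathrm{pr}^*M_{\mathbf h}$.

Let $P$ be a simple summand of $M_{\mathbf h}$, up to shift, in perverse degree $i$. Comparing the semisimple perverse cohomology sheaves of $\alpha^*M_{\mathbf h}\cong\mathrm{pr}^*M_{\mathbf h}$ in the corresponding degree, we get $\alpha^*P\cong\mathrm{pr}^*P'$ for some simple summand $P'$. Restricting to $\{e\}\times\mathfrak g$, where both maps are the identity, gives $P\cong P'$. So $\alpha^*P\cong\mathrm{pr}^*P$. Restricting to $\{g\}\times\mathfrak g$ shows that $P$ is isomorphic to all its $G$-translates.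

The support of $P$ is therefore closed, irreducible and $G$-stable in $\mathcal N$. Since there are finitely many nilpotent orbits, it is some $\overline O_\nu$. On a dense open subset of $O_\nu$ the complex $P$ is a shifted local system. By translation, $P|_{O_\nu}$ is a shifted irreducible local system $L$ on all of $O_\nu$. Fix $x\in O_\nu$ and restrict $\alpha^*P\cong\mathrm{pr}^*P$ to $G\times\{x\}$: the pullback of $L$ along the orbit map $G\to O_\nu$ is constant. The stabilizer of $x$ is the unit group of the associative algebra of matrices commuting with $x$. It is the complement of the hypersurface $\det=0$ in a complex vector space, hence connected. The orbit map is a fibration with connected fiber, so $\pi_1(G)\to\pi_1(O_\nu)$ is surjective, and $L$ has trivial monodromy. Being irreducible, $L=\mathbb Q$.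

**Step 3: every $IC(\overline O_\nu,\mathbb Q)$ occurs already for $\mathbf h=\mathrm{id}$.** For $\mathbf h=\mathrm{id}$ we have $H^\perp=\mathfrak n$, and $M_{\mathrm{id}}$ is the pushforward along the Springer resolution $G\times_B\mathfrak n\to\mathcal N$. It is semismall with $\dim\mathcal B_{N_\nu}=\frac12\operatorname{codim}_{\mathcal N}O_\nu$ for every $\nu$ (Steinberg, Spaltenstein). So in Fact 3 every orbit contributes a nonzero local system $L_\nu$. By Step 2 its irreducible summands are constant, so $IC(\overline O_\nu,\mathbb Q)$ is a direct summand of $M_{\mathrm{id}}[\dim\mathcal N]$, with multiplicity the number ($\ge1$) of components of maximal dimension of $\mathcal B_{N_\nu}$. Since $\dim\mathfrak b+\dim\mathrm{Fl}=n^2$ and $\dim\mathfrak n+\dim\mathrm{Fl}=\dim\mathcal N$, shifting (3) for $\mathbf h=\mathrm{id}$ by $\dim\mathrm{Fl}$ gives $\mathbb F(K[n^2])\cong M_{\mathrm{id}}[\dim\mathcal N]$.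

**Step 4: transforming back.** By Steps 1–3, $\mathbb F(K_{\mathbf h})$ is a direct sum of shifts of direct summands of $\mathbb F(K[n^2])$. Direct summands of conic complexes are conic, so $\mathbb F^{-1}$ applies to each of them, and $K_{\mathbf h}$ is a direct sum of shifts of direct summands of $K[n^2]$. By (1), $K[n^2]$ is a semisimple perverse sheaf with constituents $C_\mu[n^2]$. A direct summand of it is perverse and hence a direct sum of copies of the $C_\mu[n^2]$. Collecting shifts gives (2). $\square$

The dimensions $\dim V^j_\mu$ are determined by $K_{\mathbf h}$, by Fact 2. Now fix isomorphisms (1) and (2). For open $U\ni X$ the map $H^*(U,A)\to H^*(A)_X$ is natural in the complex $A$, so it respects the decompositions. Take $U=\mathfrak g$. Since $\mathcal H_{\mathbf h}$ is a vector bundle over $\mathrm{Fl}$,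
$$H^*(\mathfrak g,K_{\mathbf h})=H^*(\mathcal H_{\mathbf h})=H^*(\mathrm{Fl}),$$
and the map to $H^*(K_{\mathbf h})_X=H^*(\mathrm{Hess}(X,\mathbf h))$ is $\rho_X^{\mathbf h}$, because $\mathrm{Hess}(X,\mathbf h)\hookrightarrow\mathcal H_{\mathbf h}\to\mathrm{Fl}$ is the inclusion. With $r_{X,\mu}:H^*(\mathfrak g,C_\mu)\to H^*(C_\mu)_X$ we get
$$\rho_X^{\mathrm{id}}=\bigoplus_\mu r_{X,\mu}\otimes\mathrm{id}_{S^\mu},\qquad\rho_X^{\mathbf h}=\bigoplus_\mu r_{X,\mu}\otimes\mathrm{id}_{V_\mu^\bullet}.\tag{4}$$
The decompositions of the source $H^*(\mathrm{Fl})$ depend on $\mathbf h$ but not on $X$, and the maps $r_{X,\mu}$ do not depend on $\mathbf h$.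

## 6. Inverse systems and the spaces $M_\lambda$

By (4) it suffices to understand $\rho_X^{\mathrm{id}}$. The classes $x_i=c_1(V_i/V_{i-1})$ generate $H^*(\mathrm{Fl})$. Let $J_X$ be the kernel of $\mathbb Q[x_1,\dots,x_n]\to H^*(\mathcal B_X)$. We describe such ideals by differential operators.

On $\mathbb Q[x]=\mathbb Q[x_1,\dots,x_n]$ put $\langle f,g\rangle=(f(\partial)g)(0)$. Monomials are orthogonal, and $\langle x^\alpha,x^\alpha\rangle\ne0$, so the pairing is perfect in each degree.

**Definition (annihilator).** For a graded subspace $M\subseteq\mathbb Q[x]$ closed under all $\partial_i$, put $\mathrm{Ann}(M)=\{f:f(\partial)g=0\text{ for all }g\in M\}$.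

Example: $M=\langle1,\ x_2-x_1\rangle\subset\mathbb Q[x_1,x_2]$ has $\mathrm{Ann}(M)$ generated by $x_1+x_2$ and all polynomials of degree two. The quotient has dimension $2=\dim M$; it is $H^*(\mathbb P^1)$.

We need three properties. They follow from
$$\langle x^\alpha f,g\rangle=\langle f,\partial^\alpha g\rangle=\bigl(\partial^\alpha(f(\partial)g)\bigr)(0).\tag{5}$$

**Property (i).** $\mathrm{Ann}(M)=M^\perp$. Indeed, if $f\in M^\perp$ and $g\in M$, then $\partial^\alpha g\in M$, so by (5) all derivatives of $f(\partial)g$ vanish at $0$, and $f(\partial)g=0$. The other inclusion is clear. If $I$ is a graded ideal, then $I^\perp$ is closed under the $\partial_i$ by (5), and $I=I^{\perp\perp}=\mathrm{Ann}(I^\perp)$. So $M\mapsto\mathrm{Ann}(M)$ is an inclusion-reversing bijection from graded $\partial$-closed subspaces to graded ideals, and $\dim(\mathbb Q[x]/\mathrm{Ann}(M))_d=\dim M_d$ for all $d$.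

**Property (ii).** $\mathrm{Ann}(\sum_aM_a)=\bigcap_a\mathrm{Ann}(M_a)$, directly from the definition.

**Property (iii), the tensor rule.** Let $M_1\subseteq A$ and $M_2\subseteq A'$ live in polynomial rings in disjoint sets of variables, with $I_i=\mathrm{Ann}(M_i)$. The pairing on $A\otimes A'$ is the product of the two pairings, so
$$(I_1\otimes A'+A\otimes I_2)^\perp=(M_1\otimes A')\cap(A\otimes M_2)=M_1\otimes M_2 .$$
Hence $\mathrm{Ann}(M_1\otimes M_2)=I_1\otimes A'+A\otimes I_2$, the ideal generated by $I_1$ and $I_2$.

**Definition (the space $M_\lambda$).** For $P_0\subseteq\{1,\dots,n\}$ put $\Delta(P_0)=\prod_{p<q\in P_0}(x_q-x_p)$. For a set partition $P$ of $\{1,\dots,n\}$ put $\Delta_P=\prod_{P_0\in P}\Delta(P_0)$. Then $M_\lambda$ is the span of all iterated partial derivatives, including order $0$, of all $\Delta_P$ with $P$ of block sizes $\lambda_1',\lambda'_2,\dots$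

Example: for $\lambda=(2,1)$ the block sizes are $2,1$. The $\Delta_P$ are $x_2-x_1,\ x_3-x_1,\ x_3-x_2$, and $M_{(2,1)}=\langle1,\,x_2-x_1,\,x_3-x_2\rangle$. Its dimensions by polynomial degree are $1,2$. With $x_i$ in cohomological degree $2$ this is $1+2t^2$, the answer found in Section 2.

The top-degree part of $M_\lambda$ has degree $n(\lambda)=\sum_k\binom{\lambda_k'}2=\sum_i(i-1)\lambda_i$. It is the span of the $\Delta_P$, since derivatives of positive order have lower degree. This is the Specht module of shape $\lambda$. It is a textbook theorem that it is an absolutely irreducible $S_n$-module and that different shapes give non-isomorphic modules; we use this only for Theorem C.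

## 7. The kernel of restriction to $\mathcal B_X$

**Proposition 2.** If $X\in\mathfrak g_\lambda$ then $J_X=\mathrm{Ann}(M_\lambda)$. Moreover $\rho^{\mathrm{id}}_{N_\lambda}$ is surjective.

For $i\le\ell(\lambda)$ let $\lambda^{(i)}\vdash n-1$ be obtained by lowering the part $\lambda_i$ by $1$ and re-sorting. Then
$$\sum_i\frac{(n-1)!}{\prod_k\lambda_k^{(i)}!}=\sum_i\frac{(n-1)!\,\lambda_i}{\prod_k\lambda_k!}=\frac{n!}{\prod_k\lambda_k!}.\tag{6}$$
The number $n!/\prod_k\lambda_k!$ is the common value in the squeeze.

*Proof of Proposition 2.*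

**Step 1: $\dim M_\lambda\ge n!/\prod_k\lambda_k!$.** This will be the lower bound. Induct on $n$; for $n=0$ we have $M_\emptyset=\mathbb Q$. Let $L_k$ be the space of all $g\in\mathbb Q[x_1,\dots,x_{n-1}]$ such that $x_n^kg+(\text{terms of lower degree in }x_n)$ lies in $M_\lambda$. Since $M_\lambda$ is closed under derivatives, $L_k$ is closed under $\partial_1,\dots,\partial_{n-1}$. Filtering $M_\lambda$ by degree in $x_n$ gives $\dim M_\lambda=\sum_k\dim L_k$.

Fix $i\le\ell(\lambda)$ and put $p=\lambda_i$, $c=\lambda_p'$. Then $c\ge i$, and the column lengths of $\lambda^{(i)}$ are those of $\lambda$ with one $c$ replaced by $c-1$. Let $P'$ be any set partition of $\{1,\dots,n-1\}$ with the column lengths of $\lambda^{(i)}$ as block sizes (with one empty block allowed if $c=1$). Let $Q'$ be a block of size $c-1$, and let $P$ be obtained from $P'$ by adding $n$ to $Q'$. Then $P$ has block sizes $\lambda'$, and since $\Delta(Q'\cup\{n\})=\Delta(Q')\prod_{q\in Q'}(x_n-x_q)$,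
$$\Delta_P=x_n^{c-1}\Delta_{P'}+(\text{lower in }x_n),\qquad\partial_n^{\,c-i}\Delta_P=\frac{(c-1)!}{(i-1)!}\,x_n^{i-1}\Delta_{P'}+(\text{lower in }x_n).$$
So $\Delta_{P'}\in L_{i-1}$ for all such $P'$, and hence $M_{\lambda^{(i)}}\subseteq L_{i-1}$. Different $i$ use different $L_{i-1}$, so $\dim M_\lambda\ge\sum_i\dim M_{\lambda^{(i)}}$. The induction hypothesis and (6) finish the step.

**Step 2: $\dim H^*(\mathcal B_{N_\lambda})\le n!/\prod_k\lambda_k!$.** This is the upper bound. Induct on $n$; for $n=0$ the variety is a point. Let $N=N_\lambda$, $E=\mathbb C^n$ and $R_p=\ker N\cap\operatorname{im}N^{p-1}$. Each Jordan block of size at least $p$ contributes one dimension, so $\dim R_p=\lambda_p'$. Consider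
$$q:\mathcal B_N\to\mathbb P(\ker N),\qquad V_\bullet\mapsto V_1 .$$
The fiber over $[v]$ is the variety of flags of $E/\mathbb Cv$ stable under $N$.

We claim that the centralizer $Z(N)$ of $N$ in $GL(E)$ acts transitively on $\mathbb P(R_p)\setminus\mathbb P(R_{p+1})$, and that for $[v]$ in this set $N$ acts on $E/\mathbb Cv$ with type $\lambda$ with one part $p$ lowered by $1$. Let $v\in R_p\setminus R_{p+1}$ and write $v=N^{p-1}u$. Then $N^pu=Nv=0$, so $\mathbb C[N]u$ has basis $u,Nu,\dots,N^{p-1}u$. Since $v\in\ker N$ but $v\notin R_{p+1}$, we have $v\notin N^pE$. So there is a linear functional $\varphi$ on $E$ with $\varphi(v)=1$ and $\varphi(N^pE)=0$. Put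
$$W=\{w:\varphi(N^kw)=0,\ 0\le k\le p-1\}.$$
It is $N$-stable because $\varphi$ vanishes on $N^pE$. The matrix $(\varphi(N^{k+s}u))_{0\le k,s\le p-1}$ has entries $1$ for $k+s=p-1$ and $0$ for $k+s\ge p$, so it is invertible, and therefore $W\cap\mathbb C[N]u=0$. Since $\operatorname{codim}W\le p$, we get $E=\mathbb C[N]u\oplus W$ as $\mathbb C[N]$-modules. By Krull–Schmidt, $N|_W$ has type $\lambda$ with one part $p$ removed. If $v_1=N^{p-1}u_1$ is another vector of $R_p\setminus R_{p+1}$, with complement $W_1$, then $u\mapsto u_1$ together with an isomorphism $W\cong W_1$ of $\mathbb C[N]$-modules is an element of $Z(N)$ sending $v$ to $v_1$. Since $Z(N)$ preserves $R_p$ and $R_{p+1}$, transitivity follows. On $E/\mathbb Cv$ the block $\mathbb C[N]u$ of size $p$ becomes one of size $p-1$. This proves the claim.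

Over the orbit $\mathbb P(R_p)\setminus\mathbb P(R_{p+1})\cong Z(N)/\mathrm{Stab}$, the map $q$ is $Z(N)$-equivariant. So it is the bundle associated with the principal bundle $Z(N)\to Z(N)/\mathrm{Stab}$, and it is locally trivial in the classical topology.

Choose a full flag $F_1\subset F_2\subset\cdots\subset F_{\ell(\lambda)}=\ker N$ with $F_{\lambda_p'}=R_p$ for all $p$. The cells $\mathbb P(F_i)\setminus\mathbb P(F_{i-1})\cong\mathbb A^{i-1}$ decompose $\mathbb P(\ker N)$. The $i$-th cell lies in $\mathbb P(R_p)\setminus\mathbb P(R_{p+1})$ exactly when $\lambda_{p+1}'<i\le\lambda_p'$, that is, $\lambda_i=p$. So over the contractible $i$-th cell the bundle is trivial with fiber $\mathcal B_{N_{\lambda^{(i)}}}$. The part of $\mathcal B_N$ over it has total $H_c^*$-dimension $\dim H^*(\mathcal B_{N_{\lambda^{(i)}}})$, as the fiber is compact. The long exact sequences of $H_c^*$ for the closed subsets $q^{-1}(\mathbb P(F_i))$ give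
$$\dim H^*(\mathcal B_N)\le\sum_i\dim H^*(\mathcal B_{N_{\lambda^{(i)}}}),$$
and the induction hypothesis with (6) finishes the step.

**Step 3: splitting $\mathcal B_X$ along the spectrum.** The purpose is to reduce general $X$ to one eigenvalue. Let $E=\bigoplus_{j=1}^rE_j$ be a decomposition of $\mathbb C^n$ into $X$-stable subspaces, $\dim E_j=m_j$, on which $X$ has pairwise disjoint spectra. The projections to the $E_j$ are polynomials in $X$, so every $X$-stable $V$ equals $\bigoplus_jV\cap E_j$. For $V_\bullet\in\mathcal B_X$ put $a(i)=j$ if the eigenvalue of $X$ on $V_i/V_{i-1}$ belongs to $E_j$. This is a word $a$ in the letters $1,\dots,r$ with $|a^{-1}(j)|=m_j$. The eigenvalues on the quotients are continuous functions on $\mathcal B_X$ with values in a finite set. So $\mathcal B_X$ is the disjoint union of open and closed pieces $\mathcal B_X^a$ over all such words.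

The map $V_\bullet\mapsto(V_\bullet\cap E_j)_j$, with repetitions deleted, is a bijection $\mathcal B_X^a\to\prod_j\mathcal B_{X|E_j}$. Its inverse sends flags $F_\bullet^{(j)}$ to $V_i=\bigoplus_jF^{(j)}_{s_j(i)}$, with $s_j(i)=|\{i'\le i:a(i')=j\}|$. This is a continuous bijection from a compact space to a Hausdorff space, so both maps are homeomorphisms. If $i$ is the $s$-th element of $a^{-1}(j)$, then $V_i/V_{i-1}$ is the pullback of the $s$-th tautological line bundle on the $j$-th factor. So by Künneth the map $\mathbb Q[x]\to H^*(\mathcal B_X^a)$ is a tensor product of maps with kernels $J_{X|E_j}$. Therefore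
$$\ker\bigl(\mathbb Q[x]\to H^*(\mathcal B_X^a)\bigr)\ \text{is the ideal generated by the } J_{X|E_j}(x_{a^{-1}(j)}),\tag{7}$$
where $J_{X|E_j}(x_{a^{-1}(j)})$ is $J_{X|E_j}$ written in the variables $x_i$, $i\in a^{-1}(j)$, in increasing order. Finally $J_X$ is the intersection of these kernels over all $a$.

**Step 4: $J_X=\mathrm{Ann}(M_\lambda)$ for semisimple $X$ with multiplicities $\lambda_1',\lambda_2',\dots$** First let $X=0$ on $\mathbb C^m$. By Borel, $J_0$ is the ideal $I$ generated by the symmetric polynomials of positive degree. We show $I=\mathrm{Ann}(D)$, where $D$ is the span of the derivatives of $\Delta=\Delta(\{1,\dots,m\})$. If $f$ is symmetric and homogeneous of positive degree, then $f(\partial)\Delta$ is alternating of degree less than $\deg\Delta$, so it is $0$. Hence $f(\partial)\partial^\alpha\Delta=0$ for all $\alpha$, and $I\subseteq\mathrm{Ann}(D)$. The ring $\mathbb Q[x]/I=H^*(\mathcal F\ell ags(\mathbb C^m))$ is a Poincaré duality algebra with socle in polynomial degree $\binom m2=\deg\Delta$, so every nonzero ideal in it contains the socle.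 In this degree $\mathbb Q[x]/\mathrm{Ann}(D)$ has the dimension of $\mathbb Q\Delta$, which is $1$. So the kernel of $\mathbb Q[x]/I\to\mathbb Q[x]/\mathrm{Ann}(D)$ does not contain the socle, and it is zero.

Now let $X$ be semisimple with multiplicities $\lambda'_1,\lambda_2',\dots$ Take for $E_j$ the eigenspaces. By (7) and the tensor rule, the kernel for the word $a$ is the annihilator of the span of the derivatives of $\prod_j\Delta(a^{-1}(j))$. As $a$ varies, $\{a^{-1}(j)\}_j$ runs through all set partitions with block sizes $\lambda'$. By property (ii), $J_X=\mathrm{Ann}(M_\lambda)$.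

**Step 5: $J_{N_\lambda}\subseteq\mathrm{Ann}(M_\lambda)$.** This is the deformation argument of Section 3. Choose distinct $c_1,\dots,c_{\lambda_1}$. Let $S_t$ be block diagonal, the $i$-th block upper bidiagonal of size $\lambda_i$ with diagonal $tc_1,\dots,tc_{\lambda_i}$ and superdiagonal entries $1$. For $t\ne0$ each block has distinct eigenvalues, so $S_t$ is semisimple; and $tc_k$ has multiplicity $|\{i:\lambda_i\ge k\}|=\lambda_k'$. We may take $N_\lambda=S_0$. Let $f\in J_{N_\lambda}$. The class $f(x)$ lives on $\mathcal H_{\mathrm{id}}$, as a pullback from $\mathrm{Fl}$, and vanishes on $\pi^{-1}(N_\lambda)$. By Fact 1 it vanishes on $\pi^{-1}(U)$ for some neighborhood $U$ of $N_\lambda$, hence on $\mathcal B_{S_t}$ for small $t\ne0$. So $f\in J_{S_t}=\mathrm{Ann}(M_\lambda)$ by Step 4.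

**Step 6: the squeeze.** By Steps 2, 5 and 1, and property (i),
$$\frac{n!}{\prod_k\lambda_k!}\ge\dim H^*(\mathcal B_{N_\lambda})\ge\dim\mathbb Q[x]/J_{N_\lambda}\ge\dim\mathbb Q[x]/\mathrm{Ann}(M_\lambda)=\dim M_\lambda\ge\frac{n!}{\prod_k\lambda_k!}.$$
All are equalities. So $J_{N_\lambda}=\mathrm{Ann}(M_\lambda)$. Also $\mathbb Q[x]\to H^*(\mathcal B_{N_\lambda})$ is surjective, and as it factors through $H^*(\mathrm{Fl})$, so is $\rho^{\mathrm{id}}_{N_\lambda}$.

**Step 7: general $X\in\mathfrak g_\lambda$.** Here the definition of the sheet enters. Take for $E_j$ the generalized eigenspaces. Then $X|_{E_j}$ is a scalar plus a nilpotent of type $\mu^{(j)}$, so $J_{X|E_j}=\mathrm{Ann}(M_{\mu^{(j)}})$ by Step 6. By (7), the tensor rule and property (ii),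
$$J_X=\mathrm{Ann}\Bigl(\sum_a\bigotimes_jM_{\mu^{(j)}}(x_{a^{-1}(j)})\Bigr).$$
The space in parentheses is spanned by all derivatives of the products $\prod_j\Delta_{P^{(j)}}$, where $a$ is a word and $P^{(j)}$ is a set partition of $a^{-1}(j)$ whose block sizes are the column lengths of $\mu^{(j)}$. The multiset of column lengths of $\lambda$ is the union of those of the $\mu^{(j)}$. So every such product is a $\Delta_P$ with $P$ of block sizes $\lambda'$. Conversely, the blocks of any such $P$ can be distributed among the indices $j$ with the correct sizes, and this determines a word $a$. Hence the space is $M_\lambda$. $\square$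

## 8. Proof of Theorem A

The purpose is to carry Proposition 2 from $\mathbf h=\mathrm{id}$ to all $\mathbf h$ through (4).

**Step 1: from $\mathbf h=\mathrm{id}$ to each $C_\mu$.** Let $X\in\mathfrak g_\lambda$. Since $\mathbb Q[x]\to H^*(\mathrm{Fl})$ is surjective, Proposition 2 gives $\ker\rho_X^{\mathrm{id}}=\ker\rho_{N_\lambda}^{\mathrm{id}}$ inside
$$H^*(\mathrm{Fl})=H^*(\mathfrak g,K)=\bigoplus_\mu H^*(\mathfrak g,C_\mu)\otimes S^\mu,$$
and $\rho_{N_\lambda}^{\mathrm{id}}$ is surjective. By the first formula in (4), $\ker\rho_X^{\mathrm{id}}=\bigoplus_\mu\ker r_{X,\mu}\otimes S^\mu$, and likewise for $N_\lambda$. All $S^\mu$ are nonzero, so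
$$\ker r_{X,\mu}=\ker r_{N_\lambda,\mu}\quad\text{and}\quad r_{N_\lambda,\mu}\text{ is surjective, for all }\mu.\tag{8}$$

**Step 2: from each $C_\mu$ to $\mathbf h$.** By the second formula in (4), $\ker\rho_X^{\mathbf h}=\bigoplus_\mu\ker r_{X,\mu}\otimes V_\mu^\bullet=\ker\rho_{N_\lambda}^{\mathbf h}$, and $\rho_{N_\lambda}^{\mathbf h}$ is surjective. These are (1) and (2) of the theorem. The maps $\rho^{\mathbf h}$ are homomorphisms of graded rings, so
$$H^*(\mathrm{Hess}(N_\lambda,\mathbf h))\cong H^*(\mathrm{Fl})/\ker\rho_{N_\lambda}^{\mathbf h}=H^*(\mathrm{Fl})/\ker\rho_X^{\mathbf h}\cong\operatorname{im}\rho_X^{\mathbf h}\subseteq H^*(\mathrm{Hess}(X,\mathbf h)).$$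
In particular $b_i\le a_i$ for all $i$. This proves Theorem A, and the answer to the question is yes. $\blacksquare$

## 9. Strictness: proof of Theorem B

Three cases are immediate. For $n=1$ there is nothing to prove. If $\mathbf h(1)=n$ then $\mathbf h=(n,\dots,n)$ and all the varieties are $\mathrm{Fl}$. If $r=1$, then $X$ is a scalar plus a conjugate of $N_\lambda$, and the two varieties are isomorphic. Let $n\ge2$, $\tau=(n-1,1)$ and $V^\bullet=V_\tau^\bullet(\mathbf h)$.

**Step 1: comparing term by term.** By (2),
$$a_k-b_k=\sum_\mu\sum_{i+j=k}\bigl(\dim H^i(C_\mu)_X-\dim H^i(C_\mu)_{N_\lambda}\bigr)\dim V_\mu^j.\tag{9}$$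
By (8), $r_{X,\mu}$ and $r_{N_\lambda,\mu}$ have equal rank in each degree, and the latter is surjective. So every bracket is nonnegative. It remains to bound the one with $\mu=\tau$, $i=0$ from below.

**Step 2: $H^0(C_\tau)_{N_\lambda}=0$.** Since $\rho^{\mathrm{id}}_{N_\lambda}$ is surjective, $H^0(\mathcal B_{N_\lambda})=\mathbb Q$. In (1), the summand $C_{(n)}=\mathbb Q_{\mathfrak g}$ already accounts for it.

**Step 3: $\dim H^0(C_\tau)_X\ge r-1$.** By Deligne's construction of $IC$, the complex $C_\tau$ is obtained from $L_\tau$ by alternately pushing forward along open inclusions and truncating in nonnegative degrees. So its degree-$0$ cohomology sheaf is the underived direct image $j_*L_\tau$, with $j:\mathfrak g^{rs}\hookrightarrow\mathfrak g$. Let $c_1,\dots,c_r$ be the eigenvalues of $X$, with multiplicities $m_1,\dots,m_r$. For every small ball $U\ni X$, the set $U\cap\mathfrak g^{rs}$ is the complement of a hypersurface in a ball, so it is connected. Hence $\Gamma(U\cap\mathfrak g^{rs},L_\tau)=(S^\tau)^{\Gamma_U}$, where $\Gamma_U\subseteq S_n$ is the image of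 $\pi_1(U\cap\mathfrak g^{rs})$. A loop in $U\cap\mathfrak g^{rs}$ permutes eigenvalues only within the clusters near $c_1,\dots,c_r$, so $\Gamma_U$ lies in a subgroup $S_{m_1}\times\cdots\times S_{m_r}$. Therefore $\dim(\mathbb Q^n)^{\Gamma_U}\ge r$, and $\mathbb Q^n=S^{(n)}\oplus S^\tau$ gives $\dim(S^\tau)^{\Gamma_U}\ge r-1$. When $U$ shrinks, restriction of sections is injective, because a section of a local system on a connected space is determined on any nonempty open subset. So the stalk, the direct limit of these spaces, has dimension at least $r-1$.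

Steps 1–3 give $a_k-b_k\ge(r-1)\dim V^k$.

**Step 4: a formula for $V^\bullet$.** The purpose is to decide when $V^\bullet\ne0$. Let $N$ be the regular nilpotent $e_k\mapsto e_{k-1}$, $e_1\mapsto0$. Let $X_1$ be given by $e_k\mapsto e_{k-1}$ for $2\le k\le n-1$, $e_1\mapsto0$, $e_n\mapsto e_n$. Then $\mathcal B_N$ is a point, and by Step 3 of Section 7, $\mathcal B_{X_1}$ is $n$ points, one for each position of the letter belonging to $e_n$. By (1) at $N$, only $C_{(n)}$ has a nonzero stalk there, of dimension $1$. By (1) at $X_1$, and Step 3 above with $r=2$,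
$$n=\dim H^*(K)_{X_1}\ge1+(n-1)\dim H^0(C_\tau)_{X_1}\ge1+(n-1)=n.$$
So at $X_1$ only $C_{(n)}$ and $C_\tau$ have nonzero stalks, each one-dimensional in degree $0$. By (2),
$$\mathsf{Poin}(\mathrm{Hess}(X_1,\mathbf h);t)-\mathsf{Poin}(\mathrm{Hess}(N,\mathbf h);t)=\sum_j\dim V^j\,t^j.\tag{10}$$
If $\mathbf h(1)=n$, both varieties are $\mathrm{Fl}$, so $V^\bullet=0$.

**Step 5: $V^\bullet\ne0$ if $\mathbf h(1)<n$.** We show that the left side of (10) is nonzero at $t=-1$, where it is a difference of Euler characteristics. We use $\chi(Z)=\chi(Z^{\mathbb C^*})$ for an algebraic $\mathbb C^*$-action.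

For $N$, let $s\in\mathbb C^*$ act by $e_k\mapsto s^ke_k$. This scales $N$, so it acts on $\mathrm{Hess}(N,\mathbf h)$. The weights are distinct, so the fixed points are the coordinate flags $V_i=\langle e_{w(1)},\dots,e_{w(i)}\rangle$, $w\in S_n$, that lie in $\mathrm{Hess}(N,\mathbf h)$. As $\mathbf h$ is weakly increasing, the condition is that for $k=2,\dots,n$
$$w^{-1}(k-1)\le\mathbf h(w^{-1}(k)).\tag{$*_k$}$$

For $X_1$, first let $\mathrm{diag}(1,\dots,1,s)$ act; it commutes with $X_1$. The fixed locus consists of the flags in $\mathrm{Hess}(X_1,\mathbf h)$ compatible with $\langle e_1,\dots,e_{n-1}\rangle\oplus\langle e_n\rangle$. For such a flag the projection to $\langle e_n\rangle$ preserves every $V_i\subseteq V_{\mathbf h(i)}$. Since $X_1$ is this projection plus its nilpotent part $N'$, the condition is $N'V_i\subseteq V_{\mathbf h(i)}$. The action $e_k\mapsto s^ke_k$ scales $N'$ and preserves compatibility, so it acts on this locus. Its fixed points are the coordinate flags satisfying $(*_k)$ for $k=2,\dots,n-1$.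

So the left side of (10) at $t=-1$ is the number of $w$ that satisfy $(*_2),\dots,(*_{n-1})$ but not $(*_n)$. Take $w^{-1}(n)=1$ and $w^{-1}(k)=k+1$ for $k<n$. For $2\le k\le n-1$ the condition $(*_k)$ reads $k\le\mathbf h(k+1)$, which is true. The condition $(*_n)$ reads $n\le\mathbf h(1)$, which is false. So the number is positive and $V^\bullet\ne0$.

**Step 6: the equality case.** If $r\ge2$ and $\mathbf h\ne(n,\dots,n)$, then $\mathbf h(1)<n$, because $\mathbf h(1)=n$ forces $\mathbf h=(n,\dots,n)$. Hence $V^k\ne0$ for some $k$, and $a_k>b_k$. Together with the immediate cases this proves Theorem B. $\blacksquare$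

As a check, return to $\lambda=(2,1)$ and $X=\mathrm{diag}(0,0,1)$, with $r=2$. For $\mathbf h=(2,3,3)$ the difference found in Section 2 is $t^2$. So $V^\bullet$ has dimension at most $1$ in degree $2$ and is zero in other degrees; it is nonzero because $\mathbf h(1)=2<3$. Hence $V^\bullet=\mathbb Q$ in degree $2$, and the bound is attained. For $\mathbf h=\mathrm{id}$ we have $V^\bullet=S^{(2,1)}$, of dimension $2$ in degree $0$, while the difference is $2+t^2$. So the bound is attained in degree $0$ and is strict in degree $2$.

## 10. Nearby matrices: proof of Theorem C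

**Step 1: choice of $U$ and clusters.** The purpose is to set up Step 3 of Section 7 uniformly over $U$. Let $U$ be an open ball around $X$ with $H^*(U,K_{\mathbf h})\cong H^*(K_{\mathbf h})_X$ for all of the finitely many $\mathbf h$, including $\mathrm{id}$; by constructibility all sufficiently small balls qualify. By (1), also $H^*(U,C_\mu)\cong H^*(C_\mu)_X$, since a direct sum of maps is an isomorphism only if each of them is. Let $c_1,\dots,c_r$ be the eigenvalues of $X$, with multiplicities $m_j$ and Jordan types $\mu^{(j)}$. Take $U$ so small that the eigenvalues of each $Y\in U$ lie in disjoint discs $D_j\ni c_j$, with $m_j$ of them in $D_j$. Let $E_j(Y)$ be the sum of the generalized eigenspaces of $Y$ for eigenvalues in $D_j$.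

For $(V_\bullet,Y)\in\pi^{-1}(U)$ put $a(i)=j$ if the eigenvalue of $Y$ on $V_i/V_{i-1}$ lies in $D_j$. By continuity $\pi^{-1}(U)=\bigsqcup_aU^a$ with $U^a$ open and closed, and $U^a\cap\mathcal B_X=\mathcal B_X^a$. The isomorphism $H^*(\pi^{-1}(U))\cong H^*(\mathcal B_X)$ is the product over $a$ of the restrictions, so $H^*(U^a)\cong H^*(\mathcal B_X^a)$.

**Step 2: comparing kernels.** Let $X'\in U$, and let $X'|_{E_j(X')}$ lie in the sheet $\nu^{(j)}\vdash m_j$, so that $X'\in\mathfrak g_\nu$ with $\nu=\sum_j\nu^{(j)}$. By (7), Proposition 2 and the tensor rule, the kernels of $\mathbb Q[x]\to H^*(\mathcal B_X^a)$ and of $\mathbb Q[x]\to H^*(U^a\cap\mathcal B_{X'})$ are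
$$\mathrm{Ann}\Bigl(\bigotimes_jM_{\mu^{(j)}}(x_{a^{-1}(j)})\Bigr)\quad\text{and}\quad\mathrm{Ann}\Bigl(\bigotimes_jM_{\nu^{(j)}}(x_{a^{-1}(j)})\Bigr).$$
The first map is surjective, since $H^*(\mathcal B_X^a)=\bigotimes_jH^*(\mathcal B_{N_{\mu^{(j)}}})$ and Proposition 2 applies to each factor. A polynomial that vanishes on $\mathcal B_X^a$ vanishes on $U^a$ by Step 1, hence on $U^a\cap\mathcal B_{X'}$. So the first kernel is contained in the second, and by property (i)
$$\bigotimes_jM_{\nu^{(j)}}(x_{a^{-1}(j)})\subseteq\bigotimes_jM_{\mu^{(j)}}(x_{a^{-1}(j)}).\tag{11}$$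

**Step 3: if $\nu=\lambda$ then $\nu^{(j)}=\mu^{(j)}$ for all $j$.** The function $n(\lambda)=\sum_i(i-1)\lambda_i$ is additive, so $\sum_jn(\nu^{(j)})=n(\lambda)=\sum_jn(\mu^{(j)})$, and the two spaces in (11) have the same top degree. Their top-degree parts are outer tensor products of Specht modules, which are irreducible modules over $\prod_jS_{m_j}$. One is contained in the other, so they are equal. Since different shapes give non-isomorphic Specht modules, $\nu^{(j)}=\mu^{(j)}$ for all $j$. So the two kernels of Step 2 coincide, for each $a$.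

**Step 4: injectivity for all $\mathbf h$.** Let $X'\in U\cap\mathfrak g_\lambda$ and let $z=(z_a)\in H^*(\pi^{-1}(U))$ vanish on $\mathcal B_{X'}$. By Steps 1 and 2, each $z_a$ is represented by some $f_a\in\mathbb Q[x]$. Then $f_a$ lies in the second kernel, hence in the first by Step 3. So $z_a$ vanishes on $\mathcal B_X^a$, and $z_a=0$. Thus $H^*(U,K)\to H^*(K)_{X'}$ is injective. By (1) and $S^\mu\ne0$, the map $H^*(U,C_\mu)\to H^*(C_\mu)_{X'}$ is injective for all $\mu$. By (2), $H^*(U,K_{\mathbf h})\to H^*(K_{\mathbf h})_{X'}=H^*(\mathrm{Hess}(X',\mathbf h))$ is injective for all $\mathbf h$.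

**Step 5: the converse.** Let $X'\in U\cap\mathfrak g_\nu$ and suppose that $H^*(\pi^{-1}(U))\to H^*(\mathcal B_{X'})$ is injective. The map $\mathbb Q[x]\to H^*(\mathcal B_{X'})$ factors through $H^*(\pi^{-1}(U))\cong H^*(\mathcal B_X)$, so $J_{X'}=J_X$. By Proposition 2, $\mathrm{Ann}(M_\nu)=\mathrm{Ann}(M_\lambda)$, and by property (i) $M_\nu=M_\lambda$. The top-degree parts are the Specht modules of shapes $\nu$ and $\lambda$. They are equal, so $\nu=\lambda$ and $X'\in\mathfrak g_\lambda$. $\blacksquare$
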